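# Singular curve germs with a regular blow-up

Throughout, $k$ is an algebraically closed field of arbitrary characteristic, $n\ge 1$, $A=k[x_1,\dots,x_n]$, and $\mathfrak m$ is a maximal ideal of $A$. Since $k$ is algebraically closed, a translation brings us to $\mathfrak m=(x_1,\dots,x_n)$. We put $R=A_{\mathfrak m}$, a regular local ring of dimension $n$ with residue field $k$, and write $\mathfrak m$ also for its maximal ideal. We put $X=\operatorname{Spec}R$ and $r=n-1$. The letter $I$ denotes a prime of $R$ with $\dim R/I=1$, the ideal of a curve germ. Since $R$ is regular, $\operatorname{ht}I=n-1$. The minimal number of generators of $I$ is $\mu(I)=\dim_k I/\mathfrak mI$.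

## 1. Curve germs in dimension at most two

**Definition.** A proper ideal $J$ of a Noetherian local ring is a *complete intersection* if it can be generated by $\operatorname{ht}(J)$ elements.

In $R$, which is Cohen–Macaulay, $\operatorname{ht}(J)$ generators of a complete intersection $J$ form a regular sequence.

**Proposition 1.1.** If $n\le 2$, then $I$ is a complete intersection.

*Proof.* If $n=1$, then $\dim R/I=1=\dim R$ forces $I=(0)$, which is generated by $0=\operatorname{ht}I$ elements. If $n=2$, then $I$ is a height-one prime in the regular local ring $R$. Regular local rings are unique factorization domains, and a height-one prime of a UFD is principal. So $I$ is generated by $1=\operatorname{ht}I$ element. $\square$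

What changes when $n\ge 3$? The argument needs height at most one, and already for $n=3$ the conclusion is false without further hypotheses.

**Example 1.2.** Let $n=3$, with coordinates $x,y,z$, and let $P\subset A$ be the kernel of $A\to k[t]$, $(x,y,z)\mapsto(t^3,t^4,t^5)$. Put
$$g_1=x^2y-z^2,\qquad g_2=yz-x^3,\qquad g_3=xz-y^2 .$$
All three lie in $P$. Modulo $(g_1,g_2,g_3)$ we can replace $z^2$ by $x^2y$, $yz$ by $x^3$ and $y^2$ by $xz$, so $A/(g_1,g_2,g_3)$ is spanned by $1,y,z$ over $k[x]$. The images $1,t^4,t^5$ are linearly independent over $k[t^3]$, because their exponents are distinct modulo $3$. So $A/(g_1,g_2,g_3)\to k[t]$ is injective and $P=(g_1,g_2,g_3)$. Put $I=PR$. The $g_i$ lie in $\mathfrak m^2$, their classes in $\mathfrak m^2/\mathfrak m^3$ are those of $-z^2,\ yz,\ xz-y^2$, which are linearly independent, and $\mathfrak mI\subset\mathfrak m^3$. So $\mu(I)=3>2=\operatorname{ht}I$.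

For $n\ge3$ one therefore needs a hypothesis that excludes such germs. The one we study says that blowing up $I$ gives a regular scheme.

## 2. The blow-up hypothesis

**Definition.** Let $I$ be an ideal of a Noetherian ring $R$. The *Rees algebra* is $\mathcal R(I)=R[I\tau]=\bigoplus_{j\ge0}I^j\tau^j\subset R[\tau]$, with $\tau$ an indeterminate. The scheme $\operatorname{Proj}\mathcal R(I)$ is the *blow-up* $\mathrm{Bl}_IX$ of $X=\operatorname{Spec} R$ along $V(I)$. If $I=(f_0,\dots,f_N)$, the surjection $R[T_0,\dots,T_N]\to\mathcal R(I)$, $T_i\mapsto f_i\tau$, embeds it in $\mathbb P^N_R$. For $R$ a domain and $f_i\ne 0$, the chart $T_i\ne0$ is $\operatorname{Spec}R[f_0/f_i,\dots,f_N/f_i]$.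

A scheme is *regular* if all its local rings are regular. A Noetherian local ring with maximal ideal $\mathfrak a$ and residue field $\kappa$ is regular when its embedding dimension $\dim_\kappa\mathfrak a/\mathfrak a^2$ equals its dimension.

**Conjecture (Francia, as stated by O'Carroll and Valla).** If $R$ is a regular local ring and $I$ is a dimension one prime ideal in $R$, then $I$ is a complete intersection if $\operatorname{Proj}\mathcal R(I)$ is a smooth projective scheme.

Here "smooth" means that the scheme is regular. Johnson and Morey gave a negative answer for $R=\mathbb Q[x,y,z]$, that is, for suitable localizations of this ring at maximal ideals. Our question comes from Debasish Mukhopadhyay and Indranath Sengupta, "The Rees Algebra for Certain Monomial Curves", arXiv:1003.0775 (2010): *does the conjecture hold for $R=A_{\mathfrak m}$ with $k$ algebraically closed?* By Proposition 1.1 it does for $n\le2$. We shall see that it fails for every $k$ and every $n\ge3$.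

We use the following textbook facts.

**Fact 2.1.** $I\mathcal O$ is invertible on $\mathrm{Bl}_IX$ and equals $\mathcal O(1)$. If $Y\to X$ is a morphism with $I\mathcal O_Y$ invertible, it factors uniquely through $\mathrm{Bl}_IX$, and the composite $Y\to\mathbb P^N_R$ is given by the sections $f_0,\dots,f_N$ of $I\mathcal O_Y$. Over $X\setminus V(I)$ the blow-up is an isomorphism.

**Fact 2.2.** Blowing up commutes with flat base change. The blow-up of a regular scheme along a regular closed subscheme is regular.

**Fact 2.3.** If $f_1,\dots,f_s$ is a regular sequence generating $I$ in a Noetherian local ring, then $\mathcal R(I)=R[T_1,\dots,T_s]/(f_iT_j-f_jT_i)$. In the chart $T_1=1$ the relations $f_i-f_1T_i$, $2\le i\le s$, suffice, since $f_iT_j-f_jT_i=T_j(f_i-f_1T_i)-T_i(f_j-f_1T_j)$.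

**Fact 2.4 (dimension formula).** Let $V$ be an integral scheme, of finite type and birational over $\operatorname{Spec}Q$ with $Q$ regular local. For $v\in V$ over $\mathfrak p$ we have $\dim\mathcal O_{V,v}=\dim Q_{\mathfrak p}-\operatorname{trdeg}(\kappa(v)/\kappa(\mathfrak p))$. So local rings of $V$ have dimension $\le\dim Q$, a closed point of the closed fibre has local ring of dimension $\dim Q$, and the generic point of a curve in the closed fibre has local ring of dimension $\dim Q-1$.

**Fact 2.5.** $R=A_{\mathfrak m}$ is excellent, so $R\to\widehat R$ is a regular homomorphism. If $W$ is of finite type over $R$ and regular, then $W\times_R\widehat R$ is regular. Applied to $W=\operatorname{Proj}\mathcal R(I)$, with Fact 2.2: if $\operatorname{Proj}\mathcal R(I)$ is regular, so is $\operatorname{Proj}\mathcal R(I\widehat R)=\operatorname{Proj}\mathcal R(I)\times_R\widehat R$.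

Here are the two simplest tests, in dimension $3$. For the line $I=(y,z)$, Fact 2.3 gives the charts $R[T]/(y-zT)$ and $R[T]/(z-yT)$. At each point one regular parameter is eliminated, so the blow-up is regular, and $I$ is a complete intersection. For the cusp in a plane, $I=(z,\,y^2-x^3)$, one chart is $R[T]/(y^2-x^3-zT)$. At the point $x=y=z=T=0$ the equation has no linear part, so the embedding dimension is $4$ while the dimension is $3$, and the blow-up is singular. Both tests agree with the conjecture. The next theorem says why, and where a counterexample must be sought.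

## 3. Complete intersections with regular blow-up are regular germs

**Theorem C.** Let $n\ge3$, $I$ prime, $\dim R/I=1$, and let $\operatorname{Proj}\mathcal R(I)$ be regular. The following are equivalent: (a) $I$ is a complete intersection; (b) $I\not\subset\mathfrak m^2$; (c) $R/I$ is regular. So the counterexamples to the conjecture are exactly the singular curve germs with regular blow-up, and they all satisfy $I\subset\mathfrak m^2$.

The last sentence follows from the equivalence: a germ with regular blow-up violates (a) exactly when it violates (c), and then it violates (b). Note that $\operatorname{Proj}\mathcal R(I)$ and $\operatorname{Proj}\mathcal R(I\widehat R)$ are integral and birational over $R$ and $\widehat R$ (the Rees algebras are subrings of $R[\tau]$ and $\widehat R[\tau]$, and $I\neq0$). So by Fact 2.4 their local rings have dimension at most $n$.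

**Step 1: (c)$\Rightarrow$(a) and (b).** This is the easy direction. If $R/I$ is regular of dimension $1$, then $I$ is generated by $n-1\ge2$ elements of a regular system of parameters. These are $\operatorname{ht}I$ elements, and they lie outside $\mathfrak m^2$.

**Step 2: (a)$\Rightarrow$(b).** We exhibit a singular point if (a) holds and (b) fails, as for the cusp. Let $I=(f_1,\dots,f_{n-1})$, a regular sequence. By Fact 2.3 one chart of the blow-up is
$$\operatorname{Spec}R[T_2,\dots,T_{n-1}]/(f_i-f_1T_i)_{2\le i\le n-1}.$$
Suppose $I\subset\mathfrak m^2$. Then all the relations lie in the square of the maximal ideal $(\mathfrak m,T_2,\dots,T_{n-1})$. The local ring there has embedding dimension $n+(n-2)$, which exceeds $n$ because $n\ge3$, while its dimension is at most $n$. It is not regular, a contradiction.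

**Step 3: (b)$\Rightarrow$(c), setting up one chart.** The purpose of this step is to write a chart of the blow-up as a graded ring up to flat base change, so that a cotangent space can be read off. Let $w\in I\setminus\mathfrak m^2$. Then $\widehat R=k[[w,x_2,\dots,x_n]]$ for suitable elements $x_i$ (renaming the coordinates). Put $R_1=k[[x_2,\dots,x_n]]$, with maximal ideal $\mathfrak m_1$, and let $I_1\subset\mathfrak m_1$ be the image of $I\widehat R$ in $\widehat R/w\widehat R=R_1$. An element of $I\widehat R$ differs from its image in $R_1\subset\widehat R$ by a multiple of $w\in I\widehat R$. Hence $I\widehat R=w\widehat R+I_1\widehat R$. By Fact 2.5, $\operatorname{Proj}\mathcal R(I\widehat R)$ is regular.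

Let $D=R_1[w]\subset\widehat R$. Since $\widehat R$ is the $w$-adic completion of the Noetherian ring $D$, it is flat over $D$. The $w$-chart of the blow-up of $\operatorname{Spec}D$ along $wD+I_1D$ is $\operatorname{Spec}B$ with
$$B=R_1[w,I_1w^{-1}]=\bigoplus_{j>0}R_1w^j\ \oplus\ R_1\ \oplus\ \bigoplus_{j>0}I_1^jw^{-j}.$$
Indeed a product of elements of $I_1w^{-1}$ ($b$ factors) with $w^a$, $b-a=j>0$, lies in $I_1^bw^{-j}\subset I_1^jw^{-j}$, and the other degrees are clear. By Fact 2.2 the $w$-chart of $\operatorname{Proj}\mathcal R(I\widehat R)$ is $\operatorname{Spec}B'$ with $B'=B\otimes_D\widehat R$.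

**Step 4: the cotangent space at one point of the chart.** This step computes the embedding dimension that regularity bounds. Let $M\subset B$ consist of $\mathfrak m_1$ in degree $0$ and everything in nonzero degrees. It is an ideal, because the product of degrees $j$ and $-j$ is $I_1^j\subset\mathfrak m_1$, and $B/M=k$. Put $M'=MB'$. Since $D/(\mathfrak m_1,w)=k=\widehat R/\widehat{\mathfrak m}$, we have $B'/M'=k\otimes_D\widehat R=\widehat R/(\mathfrak m_1,w)\widehat R=k$. So $M'$ is maximal with residue field $k$. As $B\to B'$ is flat, $M'/M'^2\cong (M/M^2)\otimes_BB'=(M/M^2)\otimes_kk=M/M^2$. We compute $M/M^2$ degree by degree.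

* Degree $1$: $M^2$ is the sum of $\mathfrak m_1\cdot R_1w$ and the products $R_1w^{1+j}\cdot I_1^jw^{-j}=I_1^jw$, all inside $\mathfrak m_1w$. The quotient is $R_1/\mathfrak m_1=k$.
* Degree $0$: $M^2$ is $\mathfrak m_1^2+\sum_{j\ge 1} I_1^j=\mathfrak m_1^2+I_1$. The quotient is $\mathfrak m_1/(\mathfrak m_1^2+I_1)$.
* Degree $-1$: $M^2$ is $(\mathfrak m_1I_1+\sum_{j\ge1}I_1^{j+1})w^{-1}=\mathfrak m_1I_1w^{-1}$. The quotient is $I_1/\mathfrak m_1I_1$.
* Degree $j\ge2$ or $-j\le-2$: the products $w\cdot R_1w^{j-1}$ and $I_1w^{-1}\cdot I_1^{j-1}w^{-(j-1)}$ give everything. The quotient is $0$.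

**Step 5: conclusion.** We now compare with the dimension. Regularity of $B'_{M'}$ gives
$$1+\dim_k\mathfrak m_1/(\mathfrak m_1^2+I_1)+\mu(I_1)=\dim B'_{M'}\le n .$$
Since $\dim\mathfrak m_1/\mathfrak m_1^2=n-1$, this says $\mu(I_1)\le\dim_k(I_1+\mathfrak m_1^2)/\mathfrak m_1^2$. The natural surjection $I_1/\mathfrak m_1I_1\to(I_1+\mathfrak m_1^2)/\mathfrak m_1^2$ is therefore an isomorphism. So a minimal generating set of $I_1$ is linearly independent modulo $\mathfrak m_1^2$, hence part of a regular system of parameters, and $R_1/I_1=\widehat R/I\widehat R$ is regular. This ring is the completion of $R/I$, so $R/I$ is regular. $\blacksquare$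

So the question becomes: *is there a singular curve germ with regular blow-up?* Its ideal must lie in $\mathfrak m^2$. Example 1.2 is the natural first candidate.

## 4. The curve $(t^3,t^4,t^5)$: a contracted line

We keep the notation of Example 1.2. The blow-up $W=\operatorname{Proj}\mathcal R(I)$ sits in $\mathbb P^2_R$ by $T_i\mapsto g_i\tau$. The relations $xg_1+yg_2+zg_3=0$ and $yg_1+zg_2+x^2g_3=0$ hold, so $W$ lies in the closed subscheme $V\subset\mathbb P^2_R$ given by
$$L_1=xT_1+yT_2+zT_3,\qquad L_2=yT_1+zT_2+x^2T_3 .$$
The coefficient matrix has rows $(x,y,z)$ and $(y,z,x^2)$, and its $2\times2$ minors are, up to sign, the $g_i$.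

*$V=W$ away from the closed point.* Let $\mathfrak p\ne\mathfrak m$. One of $x,y,z$ is a unit in $R_{\mathfrak p}$, so invertible row and column operations over $R_{\mathfrak p}$ bring the matrix to the form with rows $(1,0,0)$ and $(0,a,b)$. They change $L_1,L_2$ into other generators of the ideal they generate, change the $T_i$ linearly, and preserve the ideal of minors. So $IR_{\mathfrak p}=(a,b)$, and over $R_{\mathfrak p}$ the scheme $V$ is given by $T_1'=0$, $aT_2'+bT_3'=0$. If $IR_{\mathfrak p}=R_{\mathfrak p}$, then $a$ or $b$ is a unit and $V\to\operatorname{Spec}R_{\mathfrak p}$ is an isomorphism. Otherwise $\mathfrak p=I$, the height of $(a,b)$ is $2$, and $a,b$ is a regular sequence. By Fact 2.3, $V$ is then the blow-up of $(a,b)$. In both cases $V$ is integral over $\operatorname{Spec}R_{\mathfrak p}$, its generic point lies over the generic point of $X$, and there $V$ and $W$ are the same single point. Since $W\subset V$ is closed, they agree over $R_{\mathfrak p}$.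

*$V=W$ everywhere.* At a closed point $v$ over $\mathfrak m$, the local ring of $\mathbb P^2_R$ is regular of dimension $5$, and $V$ is cut out by two equations, so every component of $V$ through $v$ has dimension at least $3$ there. The fibre of $V$ over $\mathfrak m$ is $\mathbb P^2_k$, of dimension $2$, so no component lies in it. Hence $V$ is irreducible with the same generic point as $W$, and $\mathcal O_{V,v}$ has dimension $3$. Being the quotient of a regular local ring of dimension $5$ by two elements, it is Cohen–Macaulay and has no embedded primes. It is reduced at the generic point, where it agrees with $W$. So $V$ is integral and $V=W$.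

*A singular point.* At $v=(0:0:1)$ over $\mathfrak m$, put $T_3=1$. The maximal ideal is $(x,y,z,T_1,T_2)$. The equation $L_1=z+xT_1+yT_2$ has linear part $z$, while $L_2=yT_1+zT_2+x^2$ has none. The embedding dimension is $4$ and the dimension is $3$. So $W$ is singular at $v$, and the candidate fails.

*Where the singularity comes from.* Blow up the closed point first. Along the curve, $(x:y:z)=(1:t:t^2)$, so we expect its strict transform to be the regular curve with coordinate $t$, meeting the exceptional plane $\mathbb P^2$, with coordinates $\xi_1,\xi_2,\xi_3$, in the scheme $Z=\operatorname{Spec}k[t]/(t^3)$ placed along the conic $(1:t:t^2)$. (Section 11 checks this.) Blowing up the strict transform next gives a regular scheme $Y$. Its closed fibre is $\mathbb P^2$ blown up in $Z$. It maps to the closed fibre $\mathbb P^2$ of $W$ by the leading forms of the $g_i$,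
$$(-\xi_3^2:\ \xi_2\xi_3:\ \xi_1\xi_3-\xi_2^2).$$
The line $\xi_3=0$ is tangent to the conic and meets $Z$ in length $2$. Off $Z$, all its points go to $(0:0:1)=v$. So the line is contracted, to the singular point that we found by hand.

This suggests a plan. The sensible first approach is to compare $\mathrm{Bl}_IX$ with the scheme $Y$, which is regular as soon as the strict transform is, and to hope that they are equal. With leading forms of degree $d=2$ this cannot work: any length-two subscheme of $Z$ spans a line, and a form of degree $2$ vanishing on it has no further zero on that line unless it vanishes identically, so the line is contracted. The obstruction is a line meeting $Z$ in length at least $d$, where $d$ is the degree of the leading forms. We shall prove that for suitable $Z$ this is the *only* obstruction. From $d=3$ on it can be avoided.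

## 5. The two blow-ups, and the statements

**Definition.** For $0\ne f\in R$ with $f\in\mathfrak m^e\setminus\mathfrak m^{e+1}$, the *leading form* of $f$ is its class in $\mathfrak m^e/\mathfrak m^{e+1}$, an element of degree $e$ of
$$S=\operatorname{gr}_{\mathfrak m}R=k[\xi_1,\dots,\xi_n],\qquad \xi_i=\text{class of }x_i .$$
The leading forms of elements of $I$ generate the homogeneous ideal $I^*$. In each degree $e$, its elements are exactly $0$ and the leading forms of degree $e$ of elements of $I$.

Let $B_0=R/I$, with maximal ideal $\mathfrak n$. Then $S/I^*=\operatorname{gr}_{\mathfrak n}B_0$. For instance, in Example 1.2 the ideal $I^*$ contains $\xi_3^2,\ \xi_2\xi_3,\ \xi_1\xi_3-\xi_2^2$.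

Let $X'=\mathrm{Bl}_{\mathfrak m}X$, with exceptional divisor $F_0=\operatorname{Proj}S=\mathbb P^r$. Let $C=\operatorname{Spec}B_0$, let $C'=\mathrm{Bl}_{\mathfrak n}C\subset X'$ be its strict transform, and let
$$Z=C'\cap F_0=\operatorname{Proj}(\operatorname{gr}_{\mathfrak n}B_0)\subset\mathbb P^r,$$
a finite scheme, since $\dim B_0=1$. "Line" always means a line in $\mathbb P^r$. For $d\ge1$ put
$$m_d=\dim_kS_{d-1}=\binom{r+d-1}{r}.$$

**Theorem A.** Let $n\ge3$, $d\ge2$, and let $I$ be a prime of $R$ with $\dim R/I=1$ such that $C'$ is regular, $\operatorname{length}Z=m_d$, and no hypersurface of degree $d-1$ contains $Z$. Then $\mu(I)=\binom{n+d-2}{n-2}>n-1$, so $I$ is not a complete intersection, and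
$$\operatorname{Proj}\mathcal R(I)\ \text{is regular}\iff\operatorname{length}(Z\cap\ell)\le d-1\ \text{ for every line }\ell .$$
In that case $\operatorname{Proj}\mathcal R(I)\cong\mathrm{Bl}_{C'}\mathrm{Bl}_{\mathfrak m}X$.

**Theorem B.** For a given algebraically closed $k$ and $n$, the conjecture for $R=A_{\mathfrak m}$ holds if and only if $n\le2$. More precisely:

1. For $n\ge3$, every $d\ge3$ and every $k$ there is $I$ as in Theorem A with $\operatorname{Proj}\mathcal R(I)$ regular, hence a counterexample.
2. For $n=3$ and every $k$, the prime $I$ of the curve $(t^6,t^7,t^8+t^{11})$ at the origin is a counterexample. It is generated by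
$$\begin{aligned}f_1&=y^3-xyz+x^4,\qquad f_2=y^2z-xz^2+x^3y+y^4,\\ f_3&=yz^2-x^2z+xy^2-2x^2y^2-y^3z+x^3y^2,\\ f_4&=z^3-x^4-3xy^3-3x^5-x^2y^3,\end{aligned}$$
and $\mu(I)=4$. Moreover $I\widehat R$ is prime in $\widehat R=k[[x,y,z]]$ and $\operatorname{Proj}\mathcal R(I\widehat R)$ is regular, so the conjecture fails for $k[[x,y,z]]$ too.
3. If $\operatorname{char}k=0$, $n\ge3$, $d\ge3$, the curve $x_1=(t-1)^{m_d}$, $x_j=(t-1)^{m_d}\,t^{\,d^{\,j-2}}$ $(2\le j\le n)$ at the origin also gives a counterexample with $I\widehat R$ prime.

In Theorem A the case $d=2$ never gives a regular blow-up, because $Z$ has length $m_2=n\ge3$ and some line meets it in length at least $2$.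

## 6. Separating subschemes of length two

To prove that a map given by forms of degree $d$ through $Z$ is an embedding, we must show that these forms separate every subscheme of length two of the blow-up of $\mathbb P^r$ in $Z$. This section does that. For a closed subscheme $V$, write $\mathcal I_V$ for its ideal sheaf.

**Lemma 1.** A finite scheme $V\subset\mathbb P^N$, $N\ge1$, of length $\le d+1$, where $d\ge0$, satisfies $H^1(\mathcal I_V(d))=0$.

*Proof.* The case $V=\emptyset$ is clear, since $H^1(\mathcal O(d))=0$. For the same reason, in general $H^1(\mathcal I_V(d))$ is the cokernel of $H^0(\mathcal O(d))\to H^0(\mathcal O_V(d))$. Let $G$ be the homogeneous coordinate ring of $V$, for the saturated ideal, and $h(i)=\dim G_i$. This is the rank of $H^0(\mathcal O(i))\to H^0(\mathcal O_V(i))$, and $h(i)=\operatorname{length}V$ for $i\gg0$. A linear form $\lambda$ vanishing at no point of $V$ exists since $k$ is infinite, and it is a nonzerodivisor on $G$ because the associated primes of $G$ are those of the points of $V$. So $h(i)-h(i-1)=\dim(G/\lambda G)_i$. The ring $G/\lambda G$ is generated in degree one, so once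 this difference is $0$ it stays $0$. Hence $h$, starting from $h(0)=1$, increases strictly until it becomes constant, equal to $\operatorname{length}V$. Therefore $h(d)\ge\min(d+1,\operatorname{length}V)=\operatorname{length}V$, and the map is onto. $\square$

For example, two points, or a point with a tangent direction, impose two independent conditions on linear forms. So a scheme of length $2$ in $\mathbb P^r$ lies on exactly one line.

**Lemma 2.** Let $r\ge2$, $d\ge1$, and let $Z\subset\mathbb P^r$ be a finite scheme with $H^0(\mathcal O(d-1))\to H^0(\mathcal O_Z(d-1))$ surjective. Let $\pi:F=\mathrm{Bl}_Z\mathbb P^r\to\mathbb P^r$, $\mathcal O_F(-E_F)=\mathcal I_Z\mathcal O_F$, $H=\pi^*(\text{hyperplane})$, $J_d=H^0(\mathcal I_Z(d))$. Let $\zeta\subset F$ be a closed subscheme of length $2$. If some hyperplane $\Lambda$ contains the scheme-theoretic image $\pi(\zeta)$ and $\operatorname{length}(Z\cap\Lambda)\le d-1$, then $J_d\to H^0(\zeta,\mathcal O_F(dH-E_F)|_\zeta)$ is surjective.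

*Proof.* Put $Q=\pi_*(\mathcal O_F(-E_F)|_\zeta)$, a sheaf of length $2$ supported on $\pi(\zeta)$.

**Step 1: $\mathcal I_Z\to Q$ is surjective.** This is the local statement, before degrees enter. Let $U$ be the complement of a hyperplane, chosen to contain $Z$ and $\pi(\zeta)$, and let $y_1,\dots,y_s$ generate $\mathcal I_Z(U)$. Then $\pi^{-1}(U)$ is closed in $U\times\mathbb P^{s-1}$, $\mathcal O_F(-E_F)=\mathcal O(1)$, and $y_i$ corresponds to the coordinate $Y_i$. Since $\zeta$ has at most two points and $k$ is infinite, some $k$-linear combination $Y$ of the $Y_i$ vanishes at no point of $\zeta$. So $\zeta$ lies in $U\times\{Y\ne0\}=U\times\mathbb A^{s-1}$, and $\mathcal O_\zeta$ is generated as a $k$-algebra by the images of $\mathcal O(U)$ and of the $Y_i/Y$. The image of $\mathcal I_Z(U)$ in $\mathcal O_F(-E_F)|_\zeta=Y\mathcal O_\zeta$ is $Y\cdot V$, where $V\subset\mathcal O_\zeta$ is the $\mathcal O(U)$-submodule generated by the $Y_i/Y$. It contains $1$, since $Y$ is a combination of the $Y_i$. Hence it contains the image of $\mathcal O(U)$, and it contains all $Y_i/Y$. As $\dim_k\mathcal O_\zeta=2$, the algebra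 generators are not all constants. So $V$ contains $1$ and a nonconstant element, and $V=\mathcal O_\zeta$.

**Step 2: reduction to a vanishing.** We turn surjectivity on global sections into $H^1=0$. Let $\mathcal I_W=\ker(\mathcal I_Z\to Q)$, the ideal of a finite scheme $W$ with $\mathcal I_Z/\mathcal I_W\cong Q$. By the projection formula, $H^0(Q(d))=H^0(\mathcal O_F(dH-E_F)|_\zeta)$. So it is enough to prove $H^1(\mathcal I_W(d))=0$.

**Step 3: slicing by $\Lambda$.** The hyperplane splits the problem into one in degree $d-1$ on $\mathbb P^r$ and one for a short scheme on $\Lambda$. Let $\lambda$ be the equation of $\Lambda$. It acts on $Q$ as multiplication by $\pi^*\lambda|_\zeta$, which is $0$ because $\Lambda\supset\pi(\zeta)$. So $\lambda\,\mathcal I_Z(-1)\subset\mathcal I_W$. Define $\mathcal I_{\mathrm{Res}}=(\mathcal I_W:\lambda)$. Then $\mathcal I_{\mathrm{Res}}\supseteq\mathcal I_Z$, that is, $\mathrm{Res}\subset Z$. Since the part of $\mathcal I_W$ divisible by $\lambda$ is $\lambda\,\mathcal I_{\mathrm{Res}}(-1)$, there is an exact sequence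
$$0\to\mathcal I_{\mathrm{Res}}(d-1)\xrightarrow{\ \lambda\ }\mathcal I_W(d)\to\mathcal I_{W\cap\Lambda,\Lambda}(d)\to0 .$$
As $\mathrm{Res}\subset Z$ are finite schemes, $H^0(\mathcal O_Z(d-1))\to H^0(\mathcal O_{\mathrm{Res}}(d-1))$ is onto. Together with the hypothesis, $H^0(\mathcal O(d-1))\to H^0(\mathcal O_{\mathrm{Res}}(d-1))$ is onto, so $H^1(\mathcal I_{\mathrm{Res}}(d-1))=0$. The kernel of $\mathcal O_{W\cap\Lambda}\to\mathcal O_{Z\cap\Lambda}$ is a quotient of $\mathcal I_Z/\mathcal I_W\cong Q$, so $\operatorname{length}(W\cap\Lambda)\le(d-1)+2=d+1$. Since $\dim\Lambda=r-1\ge1$, Lemma 1 gives $H^1(\Lambda,\mathcal I_{W\cap\Lambda,\Lambda}(d))=0$. Hence $H^1(\mathcal I_W(d))=0$. $\square$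

We want a hypothesis on lines only, so we need to pass from lines to hyperplanes without picking up more of $Z$. This works for the following kind of scheme.

**Definition.** A finite $k$-scheme is *curvilinear* if each of its local rings is isomorphic to $k[s]/(s^a)$ for some $a\ge 1$.

Reduced points, and finite subschemes of regular curves over $k$, are curvilinear. The scheme $\operatorname{Spec}k[u,v]/(u,v)^2$ is not, since its maximal ideal is not principal.

**Lemma 3.** Let $Z\subset\mathbb P^r$ $(r\ge2)$ be finite and curvilinear. Every line $\ell$ is contained in a hyperplane $\Lambda$ with $Z\cap\Lambda=Z\cap\ell$. Also, only finitely many lines meet $Z$ in length $\ge2$.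

*Proof.* Let $L_\ell$ be the space of linear forms vanishing on $\ell$. It is nonzero, since $r\ge2$. At $z\in Z$, after trivializing $\mathcal O(1)$ near $z$, these forms generate the ideal $(s^b)$ of $Z\cap\ell$ in $k[s]/(s^a)$, with $0\le b\le a$. If $b=a$, every element of $L_\ell$ generates it. If $b<a$, some element of $L_\ell$ has nonzero image in $(s^b)/(s^{b+1})$, and the elements that fail to generate $(s^b)$ form the kernel of $L_\ell\to(s^b)/(s^{b+1})$, a proper subspace. Since $k$ is infinite, $L_\ell$ is not the union of these finitely many proper subspaces and $\{0\}$. So some nonzero element generates the ideal of $Z\cap\ell$ at all $z$ simultaneously, and its hyperplane is $\Lambda$.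

For the last statement, each ring $k[s]/(s^a)$ has only the ideals $(s^c)$, so $Z$ has finitely many subschemes. A line meeting $Z$ in length $\ge2$ contains a length-$2$ subscheme of $Z$, which lies on exactly one line. $\square$

## 7. The leading forms of $I$

From here to the end of Section 10 we assume the hypotheses of Theorem A. Let $J\subset S$ be the saturated ideal of $Z$. Since $Z=\operatorname{Proj}S/I^*$, the ideal $J$ is the saturation of $I^*$, and $I^*\subset J$.

**Step 1: the Hilbert function of $S/J$.** We need to know $J$ in each degree. The map $S_{d-1}\to H^0(\mathcal O_Z(d-1))$ is injective by hypothesis, between spaces of the same dimension $m_d$, so it is bijective. Hence $J_{d-1}=0$, and since $S$ is a domain, $J_i=0$ for $i\le d-1$. The function $\dim(S/J)_i$ is nondecreasing and bounded by $\operatorname{length}Z=m_d$, so $\dim(S/J)_i=m_d$ for all $i\ge d-1$.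

**Step 2: $\dim\mathfrak n^i/\mathfrak n^{i+1}\le m_d$ for all $i$.** This will bound $S/I^*$ from above. Choose a linear form whose hyperplane misses $Z$, and let $x\in\mathfrak m$ be the corresponding element. The points of $C'$ outside the chart of $x$ form a closed subset. If it were nonempty, its image under the proper map $C'\to C$ would be closed, so it would contain a point over $\mathfrak n$, that is, a point of $Z$. But $Z$ lies in the chart. So $C'$ lies in the chart of $x$. Since $Z\neq\emptyset$, the chart is nonempty and $x\ne0$ in $B_0$. Thus $C'=\operatorname{Spec}T$ with $B_0\subset T\subset\operatorname{Frac}B_0$. The map $C'\to C$ is proper and affine, so $T$ is finite over $B_0$. Moreover $\mathfrak nT=xT$, and $T/xT=\mathcal O(Z)$ has length $m_d$. (All lengths are dimensions over $k$.)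

If $M_1\subset M_2$ are nonzero finitely generated $B_0$-submodules of $\operatorname{Frac}B_0$ with $M_2/M_1$ of finite length, then $\operatorname{length}(M_1/xM_1)=\operatorname{length}(M_2/xM_2)$. Indeed
$$\operatorname{length}(M_2/M_1)+\operatorname{length}(M_1/xM_1)=\operatorname{length}(M_2/xM_1)=\operatorname{length}(M_2/xM_2)+\operatorname{length}(xM_2/xM_1),$$
and $xM_2/xM_1\cong M_2/M_1$. The module $T/B_0$ is finitely generated and vanishes generically, so it has finite length because $\dim B_0=1$. So $\operatorname{length}(B_0/xB_0)=\operatorname{length}(T/xT)=m_d$. Each $\mathfrak n^i$ has finite colength in $B_0$, so $\operatorname{length}(\mathfrak n^i/x\mathfrak n^i)=m_d$ as well. Since $x\mathfrak n^i\subset\mathfrak n^{i+1}$, the bound follows.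

**Step 3: $I^*=J$.** We combine the two. For $i\ge d-1$,
$$m_d=\dim(S/J)_i\le\dim(S/I^*)_i=\dim\mathfrak n^i/\mathfrak n^{i+1}\le m_d ,$$
so $I^*_i=J_i$. For $i\le d-1$ we have $I_i^*\subset J_i=0$. So $I^*=J$. In particular
$$I\subset\mathfrak m^d,\qquad\text{and}\qquad I\to J_d,\quad f\mapsto f\bmod\mathfrak m^{d+1},\quad\text{is surjective.}\tag{7.1}$$

**Step 4: $J_d$ generates.** We need generators of $J$ and of the sheaf $\mathcal I_Z(d)$. By Step 1, $S_{d-1}\to H^0(\mathcal O_Z(d-1))$ is onto, so $H^1(\mathcal I_Z(d-1))=0$. For $i\ge2$, since $Z$ is finite, $H^i(\mathcal I_Z(d-i))=H^i(\mathcal O_{\mathbb P^r}(d-i))$, which is $0$. (For $i=r$ use $d-r>-r-1$.) So $\mathcal I_Z$ is $d$-regular in the sense of Castelnuovo and Mumford. The Castelnuovo–Mumford theorem says that then $\mathcal I_Z(d)$ is globally generated and $S_1\cdot H^0(\mathcal I_Z(i))=H^0(\mathcal I_Z(i+1))$ for $i\ge d$. As $J$ is saturated, $J_i=H^0(\mathcal I_Z(i))$. So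
$$J\text{ is generated by }J_d,\qquad\text{and}\qquad J_d\text{ generates the sheaf }\mathcal I_Z(d).\tag{7.2}$$

**Step 5: $\mu(I)$.** This proves the first assertion of Theorem A. Elements of $I$ whose leading forms generate $I^*$ generate $I$: if $I'\subset I$ is the ideal they generate, successive approximation gives $I\subset I'+\mathfrak m^i$ for all $i$, and $\bigcap_i(I'+\mathfrak m^i)=I'$ by Krull's intersection theorem. By (7.1) and (7.2) we may take elements whose leading forms are a basis of $J_d$, so $\mu(I)\le\dim J_d$. Conversely $\mathfrak mI\subset\mathfrak m^{d+1}$, so (7.1) induces a surjection $I/\mathfrak mI\to J_d$. Hence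
$$\mu(I)=\dim J_d=\binom{r+d}{r}-\binom{r+d-1}{r}=\binom{r+d-1}{r-1}=\binom{n+d-2}{n-2}.$$
With $N=r+d-1$ this is $\binom Nd$, where $1\le d\le N-1$ because $r\ge2$. So it is at least $N\ge r+1=n>n-1=\operatorname{ht}I$, and $I$ is not a complete intersection.

## 8. The map from the double blow-up to $\mathrm{Bl}_IX$

Let $Y=\mathrm{Bl}_{C'}X'$. Both $X'$ and $C'$ are regular, so $Y$ is regular by Fact 2.2, and it is integral. Let $E$ be its exceptional divisor, so $\mathcal O_Y(-E)=\mathcal I_{C'}\mathcal O_Y$, and let $F$ be the pullback of $F_0$. Then $\mathfrak m\mathcal O_Y=\mathcal O_Y(-F)$, so $F$ is the scheme-theoretic fibre of $Y$ over the closed point of $X$. Put $W=\mathrm{Bl}_IX=\operatorname{Proj}\mathcal R(I)$.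

**Step 1: $F=\mathrm{Bl}_ZF_0$, and $Z$ is curvilinear.** This puts us in the situation of Section 6. Away from $C'$ there is nothing to do. At $z\in Z$ let $\mathcal O=\mathcal O_{X',z}$, regular of dimension $n=r+1$. Since $C'$ is regular of dimension one, its ideal is $(y_1,\dots,y_r)$, part of a regular system of parameters. Let $\rho$ be a local equation of $F_0$. It is nonzero in the discrete valuation ring $\mathcal O_{C',z}=\mathcal O/(y_1,\dots,y_r)$, so $y_1,\dots,y_r,\rho$ is a regular sequence. Therefore $\mathcal O_{Z,z}=\mathcal O_{C',z}/(\rho)\cong k[s]/(s^a)$, where the isomorphism holds because this is a quotient of a discrete valuation ring that contains its residue field $k$. In a local ring a regular sequence may be permuted, so the $y_i$ form a regular sequence in $\mathcal O/\rho\mathcal O=\mathcal O_{F_0,z}$, generating the ideal of $Z$. By Fact 2.3 the blow-up of $(y_1,\dots,y_r)$ in $\mathcal O$ is $\operatorname{Proj}\mathcal O[Y_1,\dots,Y_r]/(y_iY_j-y_jY_i)$. Reducing modulo $\rho$ gives, by Fact 2.3 again, the blow-up of $Z$ in $F_0$. This proves the claim, and also $\mathcal O_Y(-E)|_F=\mathcal O_F(-E_F)$.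 Since $\mathcal O_{X'}(-F_0)|_{F_0}=\mathcal O_{\mathbb P^r}(1)$,
$$\mathcal O_Y(-dF-E)|_F=\mathcal O_F(dH-E_F).\tag{8.1}$$

**Step 2: $I\mathcal O_Y=\mathcal O_Y(-dF-E)$.** By Fact 2.1 this gives the map to $W$. Let $f\in I$. Locally on $X'$, with $\rho$ an equation of $F_0$, we have $f=\rho^df'$ because $I\subset\mathfrak m^d$. Since $f|_{C'}=0$, $C'$ is integral and $\rho|_{C'}\ne0$, we get $f'|_{C'}=0$, so $f'\in\mathcal I_{C'}$. Thus $f$ defines a section of $\mathcal O_Y(-dF-E)$. Its restriction to $F$ is the pullback of $(f\bmod\mathfrak m^{d+1})\in J_d=H^0(\mathcal I_Z(d))$. By (7.1) these restrictions run through all of $J_d$. By (7.2), $J_d$ generates $\mathcal I_Z(d)$, hence it generates $\mathcal I_Z\mathcal O_F(dH)=\mathcal O_F(dH-E_F)$. So the closed set where $I$ fails to generate $\mathcal O_Y(-dF-E)$ misses $F$. Its image in $X$ is closed by properness and does not contain the closed point. As $R$ is local, it is empty.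

**Step 3: the morphism $h$.** By Fact 2.1 there is an $X$-morphism $h:Y\to W\subset\mathbb P^N_R$, where the embedding is given by generators $f_0,\dots,f_N$ of $I$. On $F$ it restricts to the morphism
$$h_0:F\to\mathbb P^N_k\quad\text{given by the images of the }f_i,\text{ which span }J_d .$$
Over $X\setminus\{\mathfrak m\}$, where $X'=X$ and $C'=C$, both $Y$ and $W$ are the blow-up of $I$, so $h$ is an isomorphism there. It is proper and birational, and since $W$ is integral it is surjective.

## 9. If no line meets $Z$ in length $d$

Assume $\operatorname{length}(Z\cap\ell)\le d-1$ for every line $\ell$. We prove that $h$ is an isomorphism. Since $Y$ is regular, this gives "$\Leftarrow$" and the last sentence of Theorem A.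

**Step 1: $h_0$ is a closed immersion.** This is where the lemmas enter. Let $\zeta\subset F$ be closed of length $2$. Its scheme-theoretic image has $\mathcal O_{\pi(\zeta)}\subset\mathcal O_\zeta$, so it has length at most $2$ and lies on a line $\ell$. By Lemma 3 there is a hyperplane $\Lambda\supset\ell$ with $\operatorname{length}(Z\cap\Lambda)=\operatorname{length}(Z\cap\ell)\le d-1$. The surjectivity hypothesis of Lemma 2 holds by Step 1 of Section 7. So $J_d\to H^0(\mathcal O_F(dH-E_F)|_\zeta)$ is onto. With $\zeta$ two distinct points, $J_d$ separates points. With $\zeta$ a tangent vector at $p$, it separates tangent vectors: if the sections vanishing at $p$ did not span the cotangent space $\mathfrak m_p/\mathfrak m_p^2$ (twisted by the line bundle), a nonzero functional vanishing on their image would define a $\zeta$ supported at $p$ on which all of them vanish, and $J_d$ would not be onto there. A linear system on a projective scheme over $k$ that separates points and tangent vectors defines a closed immersion.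

**Step 2: $q:Y\to\mathbb P^N_R$ is finite.** We pass from the closed fibre to $Y$. Here $q$ is the composite of $h$ with $W\subset\mathbb P^N_R$. The set of points of $Y$ at which the fibre of $q$ has positive dimension is closed, by semicontinuity of fibre dimension on the source. It misses $F$, because $q|_F=h_0$ has finite fibres. Its image in $X$ is closed and omits the closed point, so the set is empty. A proper morphism with finite fibres is finite.

**Step 3: $h$ is an isomorphism.** Nakayama's lemma finishes the argument. Let $\mathcal M=\operatorname{coker}(\mathcal O_{\mathbb P^N_R}\to q_*\mathcal O_Y)$, a coherent sheaf. Since $q$ is affine, $q_*$ commutes with reduction modulo $\mathfrak m$. As $F$ is the fibre of $Y$ over $\mathfrak m$,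
$$\mathcal M/\mathfrak m\mathcal M=\operatorname{coker}(\mathcal O_{\mathbb P^N_k}\to(h_0)_*\mathcal O_F)=0 .$$
By Nakayama the support of $\mathcal M$ misses the fibre over $\mathfrak m$. Having closed image in $X$, it is empty. So $q$ is a closed immersion, and so is $h$. As $h$ is dominant and $W$ is integral, $h$ is an isomorphism, and $W\cong Y$ is regular.

For a picture, take $n=3$, $d=3$ and $Z$ reduced: six points of $\mathbb P^2$, not on a conic and with no three on a line. Then $J_3$ has dimension $10-6=4$, the closed fibre of $W$ is $F$, the plane blown up in six points, and it is embedded in $\mathbb P^3$ with degree $(3H-E_F)^2=9-6=3$. So it is a smooth cubic surface.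

## 10. A contracted line forces a singularity

Now let $\ell_0$ be a line with $\operatorname{length}(Z\cap\ell_0)\ge d$. We prove that $W$ is not regular, which is "$\Rightarrow$" of Theorem A. In Section 4 we saw the singular point by a calculation. In general we argue by contradiction: if $W$ were regular, then $h$ would contract only curves, which have codimension at least two, and on a regular target this is incompatible with ampleness on $Y$.

**Step 1: $h$ contracts a curve.** The ideal $\mathcal I_Z\mathcal O_{\ell_0}$ is that of $Z\cap\ell_0$, which is invertible on the regular curve $\ell_0$. So the inclusion of $\ell_0$ lifts to $F$ by Fact 2.1. Let $\ell_0'\cong\ell_0$ be the image, the strict transform. Then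
$$\deg\mathcal O_F(dH-E_F)|_{\ell_0'}=d-\operatorname{length}(Z\cap\ell_0)\le0 .$$
This bundle is globally generated by $J_d$, so it is trivial on $\ell_0'$, and $h$ contracts $\ell_0'$ to a point.

Suppose from now on that $W$ is regular. Let $D\subset Y$ be the closed set of points at which the fibre of $h$ has positive dimension, and $\Sigma=h(D)$, closed in $W$. By Step 3 of Section 8, $D\subset F$ and $h^{-1}(\Sigma)\subset F$.

**Step 2: only finitely many curves are contracted.** We bound $D$ and $\Sigma$. Let $K_1\subset F$ be an integral curve contracted by $h_0$, so that $\mathcal O_F(dH-E_F)|_{K_1}$ has degree $0$. If $K_1$ were in a fibre of $\pi$, this degree would be that of $\mathcal O_F(-E_F)|_{K_1}$, which is positive because $\mathcal O_F(-E_F)$ is $\pi$-ample. So $K_0=\pi(K_1)$ is a curve. As $\pi(E_F)\subset Z$ is finite, $K_1\not\subset E_F$, and $K_1$ is the strict transform of $K_0$. Let $p\ne p'$ be closed points of $K_1\setminus E_F$. Then $\pi(p)\ne\pi(p')$, and $J_d$ does not separate $\{p,p'\}$. If the line through $\pi(p)$ and $\pi(p')$ met $Z$ in length $\le d-1$, then Lemma 3 would give a hyperplane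 as required in Lemma 2, and $J_d$ would separate. So this line meets $Z$ in length $\ge d\ge2$, and by Lemma 3 there are only finitely many such lines. Fix $p$ and vary $p'$: the irreducible curve $K_0$ is contained in a finite union of lines, so it is one of them. Hence $K_1$ is one of finitely many curves.

Every closed point of $D$ lies on a positive-dimensional component of a fibre of $h_0$, hence on an integral curve contracted by $h_0$. So $D$ is contained in a finite union of contracted curves, and $\Sigma$ is a finite set of closed points. Each fibre over a point of $\Sigma$ has its positive-dimensional components among these curves, so $h^{-1}(\Sigma)$ is a finite union of curves and possibly points. (In fact there are no isolated points, since $W$ is normal and the fibres are connected, but we do not need this.) By Fact 2.4, $h^{-1}(\Sigma)$ has codimension at least $n-1\ge2$ in $Y$.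

**Step 3: $h$ is an isomorphism over $W\setminus\Sigma$.** We need to compare divisors there. Over $W\setminus\Sigma$ the morphism $h$ is proper with finite fibres, hence finite, and it is birational onto a normal scheme because $W$ is regular. So it is an isomorphism.

**Step 4: the contradiction.** Let $\mathcal L=\mathcal O_Y(\Delta)$ be an $X$-ample line bundle on $Y$, which exists since $Y$ is projective over $X$. Let $\Delta_W$ be the closure in $W$ of the divisor on $W\setminus\Sigma$ corresponding to $\Delta|_{Y\setminus h^{-1}(\Sigma)}$. Since $W$ is regular, its local rings are UFDs and $\Delta_W$ is Cartier. The divisors $h^*\Delta_W$ and $\Delta$ agree off $h^{-1}(\Sigma)$, which has codimension at least $2$ in the regular scheme $Y$, so they are equal. Hence $\mathcal L=h^*\mathcal O_W(\Delta_W)$. As $h$ maps $\ell_0'$ to a point, $\mathcal L$ is trivial on $\ell_0'$. But an ample bundle has positive degree on $\ell_0'\cong\mathbb P^1$, a contradiction. So $W$ is not regular, and Theorem A is proved. $\blacksquare$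

## 11. Rational curves with prescribed $Z$

To apply Theorem A we need curves whose scheme $Z$ we can choose. Let $n\ge3$, $m\ge1$, let $g\in k[t]$ be monic of degree $m$, $a_2=t$, and $a_3,\dots,a_n\in k[t]$. Let $P$ be the kernel of
$$A\to k[t],\qquad x_1\mapsto g,\quad x_j\mapsto a_jg\ (j\ge2),$$
let $B=A/P\subset k[t]$ and $I=PR$. The curve passes through the origin at each root of $g$, in the direction $(1:t:a_3:\dots:a_n)$. Example 1.2 is $g=t^3$, $a_3=t^2$.

**Step 1: $I$ is a prime with $\dim R/I=1$.** Evaluating at a root of $g$ shows $P\subset(x_1,\dots,x_n)$. The element $t$ is a root of the monic polynomial $g(\theta)-x_1\in B[\theta]$, so $k[t]$ is finite over $B$. So $B$ is a finitely generated domain of dimension $1$, and all its maximal ideals have height $1$. Hence $I$ is prime and $\dim R/I=1$. Put $B_0=R/I$, the localization of $B$ at the image $\mathfrak n$ of $(x_1,\dots,x_n)$ (write $\mathfrak n$ also for the maximal ideal of $B_0$), and $T=k[t]\otimes_BB_0$, the localization of $k[t]$ at $B\setminus\mathfrak n$.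

**Step 2: $C'=\operatorname{Spec}T$.** This identifies the strict transform and shows it is regular. In the chart of $x_1$, the blow-up of $\mathfrak n$ is
$$\operatorname{Spec} B_0[x_2/x_1,\dots,x_n/x_1]=\operatorname{Spec} B_0[t,a_3,\dots,a_n]=\operatorname{Spec}T .$$
This chart is everything. Let $j\ge2$. If $x_j=0$ in $B_0$, the chart of $x_j$ is empty. Otherwise $a_j=x_j/x_1\in T$ is integral over $B_0$, say $a_j^s+b_1a_j^{s-1}+\dots+b_s=0$ with $b_i\in B_0$. Multiplying by $u^s$, where $u=x_1/x_j=a_j^{-1}$, we get $1+b_1u+\dots+b_su^s=0$. So $u$ is a unit in the ring $B_0[\mathfrak n/x_j]$ of the chart of $x_j$, and this chart lies inside that of $x_1$. As a localization of $k[t]$, $T$ is regular.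

**Step 3: the scheme $Z$.** This says which finite schemes we get. Since $\mathfrak nT=x_1T$, we have $Z=\operatorname{Spec}T/gT$. An element of $B$, the image of a polynomial $f\in A$, takes the value $f(0,\dots,0)$ at every root of $g$. So elements of $B\setminus\mathfrak n$ do not vanish at the roots of $g$ and are units modulo $g$. Hence
$$Z=\operatorname{Spec}k[t]/(g),\quad\text{embedded in }\{\xi_1\ne0\}=\mathbb A^r\subset\mathbb P^r\text{ by }(t,a_3,\dots,a_n).\tag{11.1}$$
A form $G\in S_{d-1}$ vanishes on $Z$ exactly when $G(1,t,a_3,\dots,a_n)=0$ in $k[t]/(g)$. By Theorem A we obtain: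

**Proposition 11.2.** $\operatorname{Proj}\mathcal R(I)$ is regular and $I$ is not a complete intersection as soon as, for some $d\ge3$, $m=m_d$ and

* (i) the $m_d$ monomials of degree $\le d-1$ in $t,a_3,\dots,a_n$ are linearly independent in $k[t]/(g)$;
* (ii) every line meets $Z$ in length $\le2$.

*If $g=(t-t_0)^{m_d}$, then* (ii) *follows from*

* (ii$'$) $\langle1,t,a_3,\dots,a_n\rangle\to k[t]/(t-t_0)^3$ is onto.

*Proof.* The first part is Theorem A together with Steps 1–3, since $2\le d-1$. For the second part, a line meeting $Z$ in length $\ge3$ contains the unique length-$3$ subscheme of $Z$, which is $\operatorname{Spec}k[t]/(t-t_0)^3$. By (ii$'$) the linear forms vanishing on this subscheme have codimension $3$ in $S_1$, so they cannot contain the space of forms vanishing on the line, which has codimension $2$. So no such line exists. $\square$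

In the rest we prove Theorem B. For $n\le2$ the conjecture holds by Proposition 1.1, so it remains to prove parts 1, 2 and 3.

## 12. Reduced $Z$: all $n\ge3$, all $d\ge3$, all $k$

Here we choose $Z$ as general points and interpolate. We construct points $p_i=(1:c_{i2}:\dots:c_{in})$, $i=1,\dots,m_d$, one after another. Suppose $p_1,\dots,p_{i-1}$ impose independent conditions on $S_{d-1}$ and $i\le m_d$. As $i-1<\dim S_{d-1}$, there is $0\ne G\in S_{d-1}$ vanishing on them. Choose $p_i$ with $\xi_1\ne0$, with $G(p_i)\ne0$, with second coordinate $c_{i2}$ distinct from the earlier ones, and on no line joining two earlier points. Each condition excludes a proper closed subset of the irreducible variety $\mathbb P^r$ (for the lines, use $r\ge2$), so the choice is possible. Because of $G$, the points $p_1,\dots,p_i$ again impose independent conditions.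

Put $t_i=c_{i2}$, which are distinct, $g=\prod_i(t-t_i)$, and let $a_j\in k[t]$ for $j\ge3$ interpolate $a_j(t_i)=c_{ij}$. By (11.1), $Z=\{p_1,\dots,p_{m_d}\}$, reduced. It imposes $m_d=\dim S_{d-1}$ independent conditions on $S_{d-1}$, which is (i), and no three of its points are collinear, which is (ii). Proposition 11.2 proves part 1 of Theorem B, and with it the equivalence with $n\le2$.

## 13. The curve $(t^6,t^7,t^8+t^{11})$

Let $n=3$, $d=3$, so $m_3=\binom42=6$, with coordinates $x,y,z$. We want $Z$ supported at one point, $g=t^6$. The choice $a_3=t^2$ fails: then $Z$ lies on the conic $\xi_1\xi_3=\xi_2^2$, and (i) is violated, since $a_3$ and $t\cdot t$ are equal. We disturb it in the last available order, $a_3=t^2+t^5$, which gives the curve $(t^6,t^7,t^8+t^{11})$.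

**Step 1: the conditions.** We check Proposition 11.2. Modulo $t^6$ the monomials $1,\ t,\ a_3,\ t^2,\ ta_3,\ a_3^2$ of degree $\le2$ in $t,a_3$ are
$$1,\quad t,\quad t^2+t^5,\quad t^2,\quad t^3,\quad t^4,$$
a basis of $k[t]/(t^6)$ in every characteristic. So (i) holds. Modulo $t^3$ the elements $1,t,a_3$ are $1,t,t^2$, so (ii$'$) holds. Hence $\operatorname{Proj}\mathcal R(I)$ is regular, while by Theorem A $\mu(I)=\binom41=4>2=\operatorname{ht}I$.

**Step 2: generators.** We verify the list in Theorem B by substitution. First, $y^3=t^{21}$ and $xyz=t^{21}+t^{24}$, so $y^3-xyz=-t^{24}=-x^4$. Next, $y^2z=t^{22}+t^{25}$ and $xz^2=t^{22}+2t^{25}+t^{28}$, so $y^2z-xz^2=-t^{25}-t^{28}=-x^3y-y^4$. Next, $yz^2=t^{23}+2t^{26}+t^{29}$, $x^2z=t^{20}+t^{23}$ and $xy^2=t^{20}$, so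
$$yz^2-x^2z+xy^2=2t^{26}+t^{29}=2x^2y^2+(y^3z-x^3y^2),$$
using $y^3z=t^{29}+t^{32}$ and $x^3y^2=t^{32}$. Finally $z^3=t^{24}+3t^{27}+3t^{30}+t^{33}=x^4+3xy^3+3x^5+x^2y^3$. So $f_1,\dots,f_4\in I$. Their leading forms
$$\xi_2^3-\xi_1\xi_2\xi_3,\quad \xi_2^2\xi_3-\xi_1\xi_3^2,\quad \xi_2\xi_3^2-\xi_1^2\xi_3+\xi_1\xi_2^2,\quad \xi_3^3$$
are linearly independent, since $\xi_2^3,\ \xi_2^2\xi_3,\ \xi_2\xi_3^2,\ \xi_3^3$ each occur in exactly one of them. As $\dim J_3=10-6=4$, they form a basis of $J_3$. By Section 7, $I^*=J$ is generated by $J_3$, and elements of $I$ whose leading forms generate $I^*$ generate $I$. So $I=(f_1,f_2,f_3,f_4)$.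

**Step 3: the completion.** This carries the example to $k[[x,y,z]]$. The maximal ideals of $T$ lie over $\mathfrak n$, since $T$ is finite over $B_0$, so they contain $\mathfrak nT=t^6T$. As $T$ is a localization of $k[t]$, it is $k[t]_{(t)}$, a local ring. Completion is flat, so $B_0\subset T$ gives $\widehat R/I\widehat R=\widehat{B_0}\subset T\otimes_{B_0}\widehat{B_0}=\widehat T=k[[t]]$. This is a domain, and $I\widehat R$ is prime. It has height $2$, because $\widehat R/I\widehat R=\widehat{B_0}$ has dimension $1$. It still needs $4$ generators, because $I\widehat R/\mathfrak mI\widehat R=I/\mathfrak mI$. By Fact 2.5, $\operatorname{Proj}\mathcal R(I\widehat R)$ is regular. This proves part 2.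

## 14. One branch in every dimension, in characteristic zero

Let $\operatorname{char}k=0$, $n\ge3$, $d\ge3$, $g=(t-1)^{m_d}$ and $a_j=t^{d^{j-2}}$ for $2\le j\le n$, so $a_2=t$ as required. We check (i) and (ii$'$) with $t_0=1$.

The monomials in (i) are $t^{e_\alpha}$ with $e_\alpha=\sum_{j\ge2}\alpha_jd^{j-2}$ and $|\alpha|\le d-1$. All $\alpha_j\le d-1$, so the $\alpha_j$ are the base-$d$ digits of $e_\alpha$, and the $m_d$ exponents are pairwise distinct. Suppose $\sum_\alpha c_\alpha t^{e_\alpha}$ vanishes to order $\ge m_d$ at $t=1$. Applying $(t\frac d{dt})^s$ for $0\le s<m_d$ lowers the order of vanishing by at most $s$, so the result still vanishes at $t=1$: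
$$\sum_\alpha c_\alpha e_\alpha^s=0\qquad(0\le s<m_d).$$
The $m_d$ numbers $e_\alpha$ are distinct in $k$, since the characteristic is $0$. By Vandermonde, all $c_\alpha=0$. So (i) holds. The same argument with the three exponents $0,1,d$ and $0\le s<3$ shows that $1,t,t^d$ are linearly independent, hence a basis, in $k[t]/(t-1)^3$. As $a_3=t^d$, this is (ii$'$). By Proposition 11.2 we have a counterexample.

Finally, the maximal ideals of $T$ contain $\mathfrak nT=(t-1)^{m_d}T$, so $T=k[t]_{(t-1)}$ is local. As in Step 3 of Section 13, $\widehat R/I\widehat R=\widehat{B_0}\subset\widehat T=k[[t-1]]$ is a domain, so $I\widehat R$ is prime. This proves part 3, and Theorem B. $\blacksquare$
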